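\title{Weakly generic and almost periodic types in NIP groups with dfg}

\begin{abstract}
Let $G$ be a group definable in a structure $M$ whose theory is NIP. The group $G(M)$ acts on the space $S_G(M)$ of complete types concentrating on $G$, and the weakly generic types form the closure of the set of almost periodic types. We prove that the two sets coincide when $G$ has dfg, that is, when $G$ is definably amenable and has a global definable weakly generic type. This confirms a conjecture posed in a paper of Yao. The proof gives a uniform statement: for every formula $\varphi(x,y)$ there is a definable normal subgroup $H_\varphi$ of finite index such that, for every weakly generic type $p$ and every parameter $c$, the set $\{g:\varphi(gx,c)\in p\}$ is a union of cosets of $H_\varphi$. It also follows that $G^{00}=G^0$ and that every minimal subflow of $S_G(M)$ is isomorphic to the profinite group $G/G^0$ with left translation.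
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two notions of a large type}

Let $M$ be a first-order structure and $G$ a group definable in $M$; definable always means definable with parameters. A complete type over $M$ concentrating on $G$ is an ultrafilter $p$ on the Boolean algebra of definable subsets of $G(M)$, and we write $\varphi(x)\in p$ when the set defined by the formula $\varphi(x)$ belongs to $p$. These types form a compact Hausdorff space $S_G(M)$ with a basis of clopen sets $[X]=\{p:X\in p\}$, where $X$ ranges over the definable subsets of $G(M)$. The group $G(M)$ acts on $S_G(M)$ by homeomorphisms: $gp=\{gX:X\in p\}$, so that $g[X]=[gX]$ and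
\[
\varphi(x)\in gp\iff\varphi(gx)\in p .
\]
Thus $(G(M),S_G(M))$ is a \emph{flow}, a group acting by homeomorphisms on a compact Hausdorff space. A \emph{subflow} is a nonempty closed invariant subset. It is \emph{minimal} if it has no proper subflow, equivalently if each of its points has dense orbit in it. By compactness and Zorn's lemma every subflow contains a minimal one.

There are two natural ways to say that a type is large from the point of view of the group. The first is dynamical: $p$ is \emph{almost periodic} if $\overline{G(M)p}$ is a minimal subflow. The second is combinatorial. A definable set $X\subseteq G(M)$ is \emph{generic} if finitely many left translates of $X$ cover $G(M)$. One would like to consider types all of whose members are generic, but there may be none: in an ordered group neither $x>0$ nor $x\le0$ is generic, although their union is. The remedy is to call $X$ \emph{weakly generic} if $X\cup Y$ is generic for some non-generic definable $Y$. The sets that are not weakly generic form a proper ideal (Lemma~\ref{lem:ideal}), so there are always \emph{weakly generic types}, types all of whose members are weakly generic.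

It is known that the set of weakly generic types is exactly the closure of the set of almost periodic types; the short proof is recalled in Lemma~\ref{lem:closure}. So the two notions agree precisely when the set of almost periodic types is closed. Nothing forces this in an abstract flow. In the shift on $\{0,1\}^{\mathbb Z}$ the periodic sequences are almost periodic and dense, but the sequence with a single $1$ is not almost periodic, since its orbit closure contains the fixed point $0$. The question is which model-theoretic hypotheses exclude such behavior.

\subsection{The conjecture and the results}

A set of $k$ tuples $a_1,\dots,a_k$ is \emph{shattered} by a formula $\psi(u;v)$ if for every $E\subseteq\{1,\dots,k\}$ there is $v_E$ such that $\psi(a_i;v_E)$ holds exactly for $i\in E$. The formula $\psi(u;v)$ is \emph{NIP} if for some $k$ it shatters no $k$-element set, and a complete theory is NIP if every formula, with every partition of its variables into tuples $u$ and $v$, is NIP. Substituting parameters into an NIP formula gives an NIP formula.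

The group $G$ is \emph{definably amenable} if there is a finitely additive probability measure on the definable subsets of $G(M)$ that is invariant under left translation by $G(M)$.

Fix a monster model $\mathbb M\succ M$, that is, a $\kappa$-saturated and strongly $\kappa$-homogeneous elementary extension for a cardinal $\kappa$ much larger than $M$ and the language; \emph{small} means of cardinality less than $\kappa$. Fix a finite set $A\subseteq M$ over which $G$ is defined. From now on $G$ denotes $G(\mathbb M)$, and a set definable over a submodel is identified with the set defined by the same formula in $\mathbb M$. A \emph{global type} is an element of $S_G(\mathbb M)$; it is weakly generic if it is so in the sense above with $\mathbb M$ in place of $M$. A global type $r$ is \emph{definable over} a set $e$ if for every formula $\psi(u,z)$ the set $\{c:\psi(u,c)\in r\}$ is definable over $e$, and $r$ is \emph{definable} if it is definable over some small model. When the theory of $M$ is NIP, $G$ is said to have \emph{dfg} if it is definably amenable and has a global definable weakly generic type.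

The following conjecture is posed in \cite{Yao}.
\begin{quote}
\emph{Let $G$ be a group definable in an NIP structure $M$. If $G$ has dfg, then $p\in S_G(M)$ is weakly generic if and only if it is almost periodic.}
\end{quote}
We prove it.

\begin{theorem}\label{thm:main}
Let $G$ be a group definable in an NIP structure $M$, with dfg. Then $p\in S_G(M)$ is weakly generic if and only if it is almost periodic.
\end{theorem}

Almost periodicity of $p$ is a property of its \emph{return sets} $\{g:\varphi(gx,c)\in p\}$, the sets of group elements that move $p$ into a given clopen set $[\varphi(x,c)]$: the type $p$ is almost periodic if and only if finitely many translates of the return set to each neighborhood of $p$ cover $G(M)$ (Lemma~\ref{lem:return}). In the shift example the number of translates needed is unbounded along a convergent sequence of periodic points. The next theorem controls all return sets of all weakly generic types at once.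

\begin{theorem}\label{thm:uniform}
Let $G$ be as in Theorem~\ref{thm:main}. For every formula $\varphi(x,y)$ there is an $A$-definable normal subgroup $H_\varphi$ of finite index in $G$ such that:
\begin{enumerate}
\item[(1)] for every global weakly generic type $p$ and every $c$, the set $\{g\in G:\varphi(gx,c)\in p\}$ is a union of cosets of $H_\varphi$;
\item[(2)] for every small $M'\prec\mathbb M$ with $A\subseteq M'$, every weakly generic $p\in S_G(M')$ and every $c\in M'$, the set $\{g\in G(M'):\varphi(gx,c)\in p\}$ is a union of cosets of $H_\varphi(M')$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:uniform} also determines the minimal subflows. Let $G^0$ be the intersection of all definable subgroups of finite index in $G$, and let $G^{00}$ be the smallest type-definable subgroup of small index (Theorem~\ref{thm:shelah}). The quotient $G/G^0$ is a profinite group in which $G(M)$ has dense image (Section~\ref{sec:minimal}), and $G(M)$ acts on it by left translation.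

\begin{theorem}\label{thm:minimal}
Let $G$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(1)] $G^{00}=G^0$, and this is the stabilizer of every global weakly generic type.
\item[(2)] For every weakly generic $p\in S_G(M)$, the map $g\mapsto gp$ on $G(M)$ induces an isomorphism of $G(M)$-flows $G/G^0\cong\overline{G(M)p}$. In particular every minimal subflow of $S_G(M)$ is isomorphic to $G/G^0$ with left translation.
\end{enumerate}
\end{theorem}

\subsection{An example}

\begin{example}\label{ex:Z}
Let $M\equiv(\mathbb Z,+,<,1)$ and let $G(M)$ be its additive group. By quantifier elimination for Presburger arithmetic, every formula is a Boolean combination of linear inequalities and linear congruences. The instances of one inequality form a chain and a congruence has finitely many instances, so these formulas are NIP, and hence so are their Boolean combinations. Moreover every definable $X\subseteq G(M)$ is periodic at each end: there are $n\ge1$, depending only on the formula, and $a>0$ in $M$ such that on $x>a$, and separately on $x<-a$, membership in $X$ depends only on $x$ modulo $n$.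

A set bounded above or below is not generic. If $X$ is unbounded in both directions, it contains a residue class modulo $n$ at each end, so $X'=X\cup(X+1)\cup\dots\cup(X+n-1)$ contains $\{x:|x|>a+n\}$, and $X'\cup(X'+t)=G(M)$ for $t>2(a+n)$. So generic means unbounded in both directions. It follows that weakly generic means unbounded: an unbounded set becomes generic on adding a half-line, and if $X$ is bounded and $X\cup Y$ is generic, then $Y$ is generic. The weakly generic types are therefore the types $p_{\pm,\rho}$, for $\rho\in\widehat{\mathbb Z}=\varprojlim\mathbb Z/n\mathbb Z$, determined by $\pm x>a$ for all $a\in M$ and $x\equiv\rho \pmod n$ for all $n$. An element $g$ sends $p_{\pm,\rho}$ to $p_{\pm,\rho+\bar g}$, where $\bar g$ is the residue sequence of $g$. Since $\mathbb Z$ is dense in $\widehat{\mathbb Z}$, the weakly generic types form two minimal subflows, each a copy of $\widehat{\mathbb Z}$, and the return sets of $\varphi(x,c)$ are unions of cosets of $nG(M)$ with $n$ depending only on $\varphi$.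

This group has dfg. The proportion of residue classes that $X$ contains near $+\infty$ is an invariant measure, and the global type $p_{+,0}$ is definable: $\psi(x,c)\in p_{+,0}$ if and only if $\exists a\,\forall x>a\,(x\equiv 0 \ (\mathrm{mod}\ n)\to\psi(x,c))$, with $n$ the period attached to $\psi$.
\end{example}

The three theorems say that every NIP group with dfg looks like this example. By a theorem of Chernikov and Simon (Theorem~\ref{thm:CS}), a global weakly generic type $p$ is fixed by $G^{00}$, so its return sets are unions of cosets of $G^{00}$. The work is to replace $G^{00}$ by a definable subgroup of finite index. This is done in Proposition~\ref{prop:key}, where a single definable type $r$ is used as a probe for an arbitrary $G^{00}$-invariant type $p$. Definable amenability enters only through Theorem~\ref{thm:CS}. NIP enters through Theorems~\ref{thm:shelah}, \ref{thm:CS} and~\ref{thm:BS} and in the last step of the proof of Proposition~\ref{prop:key}. Definability of the type is used only in that proposition, and Example~\ref{ex:circle} shows that Theorem~\ref{thm:uniform} fails without it.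

\section{Weak genericity and almost periodicity}\label{sec:elementary}

Nothing in this section uses NIP or dfg. Lemma~\ref{lem:ideal} is stated for $M$ and applies equally to any other model, in particular to $\mathbb M$.

\begin{lemma}\label{lem:ideal}
Supersets and left translates of weakly generic sets are weakly generic. If $X_1\cup X_2$ is weakly generic, then so is $X_1$ or $X_2$. The empty set is not weakly generic, and $G(M)$ is.
\end{lemma}

\begin{proof}
If $X\cup Y$ is generic with $Y$ non-generic, then $Y$ also witnesses that every superset of $X$ is weakly generic, and $gY$ witnesses that $gX$ is. Let $X_1\cup X_2\cup Y$ be generic with $Y$ non-generic. If $X_2\cup Y$ is non-generic, it witnesses that $X_1$ is weakly generic; otherwise $Y$ witnesses that $X_2$ is. Finally $\emptyset\cup Y=Y$, and $Y=\emptyset$ is a witness for $G(M)$.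
\end{proof}

The conjecture concerns types over $M$, while dfg and the structure theory concern global types. The next lemma passes from one to the other.

\begin{lemma}\label{lem:extend}
Let $M'\prec\mathbb M$ be small with $A\subseteq M'$. Every weakly generic $p\in S_G(M')$ extends to a global weakly generic type.
\end{lemma}

\begin{proof}
For each $n$, the statement that $n$ translates of $X$ cover the group is first-order, so an $M'$-definable set is generic in $G(M')$ if and only if it is generic in $G$. Hence every member of $p$ is weakly generic in $G$, with the same witness. Let $I$ be the family of $\mathbb M$-definable subsets of $G$ that are not weakly generic. By Lemma~\ref{lem:ideal}, $I$ is an ideal, so no member of $p$ is covered by finitely many members of $I$. Thus $p\cup\{G\setminus Z:Z\in I\}$ has the finite intersection property, and any global type containing it contains no member of $I$.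
\end{proof}

\begin{lemma}\label{lem:return}
A type $p\in S_G(M)$ is almost periodic if and only if for every $X\in p$ there is a finite $F\subseteq G(M)$ with $G(M)=FR$, where $R=\{g\in G(M):gp\in[X]\}$. The condition $G(M)=FR$ is equivalent to $G(M)p\subseteq\bigcup_{f\in F}[fX]$.
\end{lemma}

\begin{proof}
The last sentence holds because $g\in fR$ means $f^{-1}gp\in[X]$, that is, $gp\in[fX]$. Let $C=\overline{G(M)p}$.

Suppose $C$ is minimal and $X\in p$. Then $[X]\cap C$ is a nonempty open subset of $C$, so every $q\in C$ has a translate in $[X]$. Hence the open sets $[fX]$, $f\in G(M)$, cover $C$, and finitely many of them do by compactness.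

Conversely, assume the condition and let $q\in C$. Given $X\in p$, take $F$ as in the statement. The set $\bigcup_{f\in F}[fX]$ is closed and contains $G(M)p$, so it contains $q$, and $f^{-1}q\in[X]$ for some $f\in F$. So every basic neighborhood of $p$ meets $G(M)q$. Therefore $p\in\overline{G(M)q}$, and $C=\overline{G(M)q}$. Every point of $C$ has dense orbit, so $C$ is minimal.
\end{proof}

\begin{lemma}\label{lem:closure}
Every almost periodic type in $S_G(M)$ is weakly generic, and the set of weakly generic types is the closure of the set of almost periodic types.
\end{lemma}

\begin{proof}
Let $p$ be almost periodic and $X\in p$. Take $F$ as in Lemma~\ref{lem:return} and put $Y=G(M)\setminus FX$. No translate of $p$ contains $Y$, so $p$ contains no translate of $Y$. As $p$ is an ultrafilter, finitely many translates of $Y$ cannot cover $G(M)$: the set $Y$ is non-generic. Since $FX\cup Y=G(M)$, the set $FX=\bigcup_{f\in F}fX$ is weakly generic. By Lemma~\ref{lem:ideal} some $fX$ is weakly generic, and hence so is $X$.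

The second statement is not needed later. The set of weakly generic types is closed, being the complement of the union of the $[Z]$ with $Z$ not weakly generic. It remains to show that every weakly generic $X$ belongs to an almost periodic type. Let $X\cup Y$ be generic with $Y$ non-generic. The closed invariant set $\bigcap_g[G(M)\setminus gY]$ is nonempty by compactness, so it contains a minimal subflow $C$. A type $q\in C$ contains some $g(X\cup Y)$ but not $gY$, so it contains $gX$, and $g^{-1}q\in C\cap[X]$.
\end{proof}

\section{Tools from model theory}\label{sec:tools}

For a global type $q$ and a set $B$, let $q|B$ be the set of formulas in $q$ with parameters in $B$, and write $a\models q|B$ if $a$ satisfies all of them. A set is \emph{type-definable} (over $B$) if it is the intersection of a small family of definable (respectively $B$-definable) sets. We use three standard properties of $\mathbb M$.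
\begin{enumerate}
\item[(S1)] A finitely satisfiable set of formulas in finitely many variables over a small set of parameters is realized in $\mathbb M$. In particular $q|B$ is realized for small $B$.
\item[(S2)] Tuples with the same type over a small set $B$ are conjugate under $\mathrm{Aut}(\mathbb M/B)$, and a definable set that is invariant under $\mathrm{Aut}(\mathbb M/B)$ is definable over $B$.
\item[(S3)] A definable subgroup $H\le G$ of small index has finite index. Indeed, if the index is infinite, (S1) produces recursively elements $g_\alpha\notin\bigcup_{\beta<\alpha}g_\beta H$ for all $\alpha<\kappa$.
\end{enumerate}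
We also use repeatedly the following consequence of the definition of the action.
\begin{equation}\label{eq:move}
\text{If } hq=q,\ \ A\cup\{h\}\subseteq B\ \text{ and }\ a\models q|B,\ \text{ then } ha\models q|B.
\end{equation}
Indeed, if $\psi(x)\in q|B$, then $\psi(x)\in hq$, so $\psi(hx)$ is a formula over $B$ in $q$, and $\psi(ha)$ holds.

\subsection{The group $G^{00}$}

\begin{theorem}[Shelah]\label{thm:shelah}
Under NIP there is a smallest type-definable subgroup $G^{00}$ of $G$ of small index. It is normal and type-definable over $A$.
\end{theorem}

The following consequence says that a type over a model determines a coset of $G^{00}$.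

\begin{lemma}\label{lem:coset}
Assume NIP. If $a,b\in G$ have the same type over a small model $M_1\supseteq A$, then $aG^{00}=bG^{00}$.
\end{lemma}

\begin{proof}
Write $x\sim y$ for $x^{-1}y\in G^{00}$. This equivalence relation has a small number $\lambda$ of classes, and whether $x\sim y$ holds depends only on $\mathrm{tp}(x,y/M_1)$, since $G^{00}$ is type-definable over $A$.

Let $\mathcal U$ be an ultrafilter on the set $G(M_1)$ containing $X\cap G(M_1)$ for all $X\in\mathrm{tp}(a/M_1)$, and let $q$ be the global type $\{X:X\cap G(M_1)\in\mathcal U\}$. It extends $\mathrm{tp}(a/M_1)$ and is fixed by $\mathrm{Aut}(\mathbb M/M_1)$. Call $(x,y)$ a \emph{$q$-pair} if $x\models q|M_1$ and $y\models q|M_1x$. All $q$-pairs have the same type over $M_1$: given $q$-pairs $(x,y)$ and $(x',y')$, an automorphism $\sigma$ over $M_1$ with $\sigma(x)=x'$ maps $q|M_1x$ to $q|M_1x'$, so $\sigma(y)$ and $y'$ have the same type over $M_1x'$.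

By (S1) choose recursively $c_\alpha\models q|M_1\{c_\beta:\beta<\alpha\}$ for $\alpha<(\lambda+\aleph_0)^+$. Two of these are $\sim$-equivalent, and they form a $q$-pair. So the two entries of every $q$-pair are $\sim$-equivalent. If $c\models q|M_1ab$, then $(a,c)$ and $(b,c)$ are $q$-pairs, and $a\sim c\sim b$.
\end{proof}

\subsection{Invariance of weakly generic types}

\begin{theorem}[Chernikov--Simon, {\cite[Section 3]{CS}}]\label{thm:CS}
If the theory is NIP and $G$ is definably amenable, then every global weakly generic type $p$ satisfies $hp=p$ for all $h\in G^{00}$.
\end{theorem}

In \cite{CS} it is proved that for global types weakly generic, f-generic and $G^{00}$-invariant are equivalent; we need only the implication stated. Theorem~\ref{thm:CS} concerns the group $G=G(\mathbb M)$, while dfg provides a measure on $G(M)$. The hypothesis transfers.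

\begin{lemma}\label{lem:amenable}
If $G(M)$ is definably amenable, then so is $G=G(\mathbb M)$.
\end{lemma}

\begin{proof}
Let $\mu$ be an invariant measure for $G(M)$ and let $\mathcal D$ be the set of definable subsets of $G$. We look for a point $\mu'$ of the compact space $[0,1]^{\mathcal D}$ satisfying the closed conditions $\mu'(G)=1$, $\mu'(Z)=\mu'(X)+\mu'(Y)$ whenever $Z=X\sqcup Y$, and $\mu'(gX)=\mu'(X)$. It suffices to satisfy finitely many of them. These involve finitely many distinct sets $X_1,\dots,X_n$, with $X_i=\psi_i(\mathbb M,c_i)$, and finitely many group elements. The relations behind the conditions, of the forms $X_i=G$, $X_l=X_i\sqcup X_j$ and $X_j=gX_i$, together with $X_i\subseteq G$, form one first-order statement over $A$ about the $c_i$ and the group elements. Since $M\prec\mathbb M$, it holds for some parameters $c_i'$ and group elements in $M$. Put $\mu'(X_i)=\mu(\psi_i(M,c_i'))$, and define $\mu'$ arbitrarily elsewhere.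
\end{proof}

\subsection{Subgroups of finite index}

A family of subgroups is \emph{uniformly definable} if its members are all of the form $\psi(\mathbb M,b)$ for one formula $\psi(x,y)$.

\begin{theorem}[Baldwin--Saxl]\label{thm:BS}
In an NIP theory, for every uniformly definable family of subgroups there is $n$ such that any intersection of finitely many members equals the intersection of at most $n$ of those members.
\end{theorem}

\begin{proof}
Choose $n$ such that $\psi(x,y)$, with object variable $y$, shatters no $n$-element set. If the conclusion fails, there are members $L_i=\psi(\mathbb M,b_i)$, $i\le l$, with $l>n$, none of which can be omitted from the intersection. Pick $h_i\in\bigcap_{j\ne i}L_j\setminus L_i$. For $E\subseteq\{1,\dots,n\}$ let $h_E$ be the product of the $h_i$ with $i\in\{1,\dots,n\}\setminus E$. If $j\in E$, all factors lie in $L_j$; if $j\le n$ and $j\notin E$, all factors but one do. So $h_E\in L_j$ exactly for $j\in E$, and $b_1,\dots,b_n$ are shattered.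
\end{proof}

\begin{lemma}\label{lem:core}
Assume NIP. Every definable subgroup $H$ of finite index in $G$ contains an $A$-definable normal subgroup of finite index in $G$.
\end{lemma}

\begin{proof}
Let $H=\chi(\mathbb M,d)$ have index $m$, and let $\mathcal F$ be the family of all $g\chi(\mathbb M,d')g^{-1}$ with $g\in G$ and $\mathrm{tp}(d'/A)=\mathrm{tp}(d/A)$. Being a subgroup of index $m$ is a first-order property of the parameter over $A$, so the members of $\mathcal F$ are subgroups of index $m$, defined by instances of the one formula $\chi(z^{-1}xz,y)$. By Theorem~\ref{thm:BS}, every finite intersection of members of $\mathcal F$ has index at most $m^n$ for a fixed $n$. Let $K$ be a finite intersection of maximal index. For $L\in\mathcal F$, maximality gives $K\cap L=K$, so $K=\bigcap\mathcal F$. Then $K\le H$, and $K$ is definable of finite index. As $\mathcal F$ is closed under conjugation and under $\mathrm{Aut}(\mathbb M/A)$, the group $K$ is normal and, by (S2), $A$-definable.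
\end{proof}

\section{Probing an invariant type with a definable type}\label{sec:key}

The following proposition is the heart of the proof. It holds in any complete theory, and NIP is required of one formula only. Variables written as group elements range over $G$.

\begin{proposition}\label{prop:key}
Let $\mathbb M$ be a monster model of a complete theory, $G$ a definable group and $N\le G$ a subgroup of small index. Let $r$ be a global type on $G$, definable over a small set, such that
\begin{enumerate}
\item[(a)] $hr=r$ for all $h\in N$;
\item[(b)] $r|B$ has a realization in $N$ for every small $B$.
\end{enumerate}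
Let $\varphi(x,y)$ be a formula such that $\varphi(ux;y)$, with object variable $u$ and parameter variables $x,y$, is NIP. Then there is a definable subgroup $H\supseteq N$ of finite index in $G$, depending only on $\varphi$ and $r$, such that for every global type $p$ on $G$ with $hp=p$ for all $h\in N$, and every $c$, the set
\[
S=\{g\in G:\varphi(gx,c)\in p\}\quad\text{satisfies}\quad SH=S .
\]
\end{proposition}

\subsection{The idea}

Invariance of $p$ gives $SN=S$, since $g\in S$ means $\varphi(x,c)\in gp$ and $ghp=gp$ for $h\in N$. For $p=r$ the improvement to finite index is immediate. The group of all $h$ such that $\varphi(gx,c)\in r\Leftrightarrow\varphi(ghx,c)\in r$ for all $g$ and $c$ is definable because $r$ is, and it contains $N$, so it has finite index by (S3). For other $p$ the set $S$ has no reason to be definable, and the group of $h$ with $Sh=S$ gives no access to (S3). We need a definable object that does not mention $p$ and still constrains $S$.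

Fix $c$, put $X=\varphi(\mathbb M,c)$, and say that the \emph{pattern} $E\subseteq\{1,\dots,k\}$ \emph{occurs} on a tuple $(v_1,\dots,v_k)\in G^k$ if there is $x\in G$ with $v_ix\in X$ exactly for $i\in E$. Occurrence is first-order, and NIP says that for suitable $k$ not all patterns occur on one tuple. The type $p$ is a source of patterns: on $(v_1,\dots,v_k)$ the pattern $\{i:v_i\in S\}$ occurs, witnessed by a realization of $p$. Let $s\in S$ and $t\notin S$, and take $k=2$. For $b_1,b_2\in N$ we have $sb_i\in S$ and $tb_i\notin S$, so the four patterns $\{1,2\}$, $\{1\}$, $\{2\}$, $\emptyset$ occur on the four pairs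
\[
(sb_1,sb_2),\qquad(sb_1,tb_2),\qquad(tb_1,sb_2),\qquad(tb_1,tb_2).
\]
If replacing $t$ by $s$ did not affect which patterns occur, all four would occur on $(sb_1,sb_2)$. So when no pair is shattered, $s$ and $t$ are distinguished by the occurrence of patterns. The role of $r$ is to choose $b_1,b_2$ so that occurrence on $(g_1b_1,g_2b_2)$ becomes a definable condition on $(g_1,g_2)$ alone, insensitive to right multiplication by $N$.

\begin{example}\label{ex:hand}
In the monster model of Example~\ref{ex:Z}, let $N=\bigcap_nnG$, $r=p_{+,0}$, and let $X$ be the set of even $x>c$. No pair $v_1<v_2$ is shattered by translates of $X$: if $v_2-v_1$ is even the pattern $\{1\}$ does not occur, and if it is odd the pattern $\{1,2\}$ does not occur. Given $g_1,g_2$, let $b_1\models r|g_1g_2c$ and $b_2\models r|g_1g_2cb_1$, and put $v_i=g_i+b_i$. Then $v_i\equiv g_i \pmod 2$ and $v_2\ge v_1+2$. The pattern $\emptyset$ occurs (take $x$ very negative), and $\{2\}$ occurs (the interval $c-v_2<x\le c-v_1$ contains both parities). Taking $x$ large, we see that $\{1,2\}$ occurs if and only if $g_1\equiv g_2\pmod2$, and $\{1\}$ occurs if and only if $g_1\not\equiv g_2\pmod2$. These conditions on $(g_1,g_2)$ are definable, and the group of $h$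 that preserve them when added to one coordinate is $H=2G$. Now let $p$ be any $N$-invariant type, $s\in S$ and $t\notin S$. The pattern $\{1\}$ occurs on $(s+b_1,t+b_2)$, so $s-t$ is odd. Hence $S$ is a union of cosets of $2G$, and no description of $p$ was needed.
\end{example}

\subsection{Proof of Proposition~\ref{prop:key}}

Let $k\ge1$ be least such that $\varphi(ux;y)$ shatters no $k$-element set. For $E\subseteq\{1,\dots,k\}$ let
\[
\Phi_E(v_1,\dots,v_k;y):=\exists x\in G\ \Big(\bigwedge_{i\in E}\varphi(v_ix,y)\wedge\bigwedge_{i\notin E}\neg\varphi(v_ix,y)\Big)
\]
express that the pattern $E$ occurs. Let $e$ be a small set over which $r$ and $G$ are defined. For small $B\supseteq e$, an \emph{$r$-sequence over $B$} is a tuple $b=(b_1,\dots,b_k)$ with $b_j\models r|Bb_{<j}$ for each $j$, where $b_{<j}=(b_1,\dots,b_{j-1})$. Such sequences exist by (S1), and by (b) they can be chosen in $N$.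

\medskip\noindent\emph{Step 1: occurrence along $r$-sequences is definable.} We claim that there is an $e$-definable set of pairs $(g,c)$, with $g=(g_1,\dots,g_k)\in G^k$, whose fibers $D^c_E\subseteq G^k$ satisfy: for every small $B\supseteq e\cup\{g_1,\dots,g_k,c\}$ and every $r$-sequence $b$ over $B$,
\begin{equation}\label{eq:D}
g\in D^c_E\iff\mathbb M\models\Phi_E(g_1b_1,\dots,g_kb_k;c).
\end{equation}
For a formula $\psi(u,w)$ over $e$, let $(d_ru)\psi(u,w)$ be a formula over $e$ defining $\{w:\psi(u,w)\in r\}$. Put $\psi_k=\Phi_E(z_1u_1,\dots,z_ku_k;y)$ and, for $j=k,\dots,1$,
\[
\psi_{j-1}(u_1,\dots,u_{j-1},z,y)=(d_ru_j)\,\psi_j(u_1,\dots,u_j,z,y).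
\]
The formula $\psi_j(b_{<j},u_j,g,c)$ is over $Bb_{<j}$ and $b_j\models r|Bb_{<j}$. So $\psi_j(b_1,\dots,b_j,g,c)$ holds if and only if this formula is in $r$, that is, if and only if $\psi_{j-1}(b_{<j},g,c)$ holds. Chaining the $k$ equivalences gives \eqref{eq:D} with $D^c_E$ defined by $\psi_0(z,c)$. By \eqref{eq:D}, the sets $D_E^c$ depend only on $\varphi$ and $r$.

\medskip\noindent\emph{Step 2: the group $H$.} For $h\in G$ and $i\le k$, let $g\cdot_ih$ be the tuple $g$ with $g_i$ replaced by $g_ih$. Let
\[
H=\{h\in G:\ g\in D^c_E\Leftrightarrow g\cdot_ih\in D^c_E\ \text{ for all } c,\ E,\ i\le k,\ g\in G^k\}.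
\]
For each $i$ the operation $\cdot_i$ is a right action of $G$ on $G^k$, and $H$ is the intersection of the setwise stabilizers of the sets $D^c_E$, so it is a subgroup. It is definable by Step 1. We show that $N\subseteq H$; then $H$ has small index, hence finite index by (S3).

Let $h\in N$, and fix $c,E,i,g$. Let $B\supseteq e\cup\{g_1,\dots,g_k,h,g_ih,c\}$ be small, let $b$ be an $r$-sequence over $B$, and let $b'$ be $b$ with $b_i$ replaced by $hb_i$. Then $b'$ is again an $r$-sequence over $B$. For $j<i$ nothing changes. For $j=i$, hypothesis (a) and \eqref{eq:move}, applied with the parameter set $Bb_{<i}$, give $hb_i\models r|Bb_{<i}$. For $j>i$, a formula in $r$ over $Bb'_{<j}$ is equivalent, after writing $hb_i$ as a product of $h\in B$ and $b_i$, to a formula over $Bb_{<j}$, which also lies in $r$; so $b_j$ satisfies it. Now the tuples of products for $(g\cdot_ih,b)$ and for $(g,b')$ coincide, since $(g_ih)b_i=g_i(hb_i)$. Applying \eqref{eq:D} to both gives $g\cdot_ih\in D^c_E\Leftrightarrow g\in D^c_E$.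

\medskip\noindent\emph{Step 3: the type $p$ produces patterns.} Let $p$ be $N$-invariant, fix $c$, and let $S$ be as in the statement. We claim that for all $g\in G^k$,
\begin{equation}\label{eq:pattern}
g\in D^c_E\quad\text{for }E=\{i:g_i\in S\}.
\end{equation}
Let $B\supseteq e\cup\{g_1,\dots,g_k,c\}$ be small and, using (b), let $b$ be an $r$-sequence over $B$ with all $b_i\in N$. As $b_ip=p$,
\[
\varphi(g_ib_ix,c)\in p\iff\varphi(x,c)\in g_ib_ip=g_ip\iff g_i\in S.
\]
Hence $\bigwedge_{i\in E}\varphi(g_ib_ix,c)\wedge\bigwedge_{i\notin E}\neg\varphi(g_ib_ix,c)$ belongs to $p$, and so it defines a nonempty subset of $G$. Thus $\Phi_E(g_1b_1,\dots,g_kb_k;c)$ holds, and \eqref{eq:D} gives \eqref{eq:pattern}.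

\medskip\noindent\emph{Step 4: collecting all patterns on one tuple.} Since $1\in H$, it suffices to show that $s\in S$ and $h\in H$ imply $sh\in S$. Suppose $s\in S$, $h\in H$ and $sh\notin S$. Let $E\subseteq\{1,\dots,k\}$ be arbitrary, and put $g_i=s$ for $i\in E$ and $g_i=sh$ for $i\notin E$. Then $\{i:g_i\in S\}=E$, so $g\in D^c_E$ by \eqref{eq:pattern}. Multiplying the coordinates $i\notin E$ on the right by $h^{-1}\in H$, one at a time, yields $(s,\dots,s)\in D^c_E$. This holds for every $E$, with the same $c$.

Fix a small $B\supseteq e\cup\{s,c\}$ and a single $r$-sequence $b$ over $B$. By \eqref{eq:D}, for every $E$ there is $x_E\in G$ such that $\varphi(sb_ix_E,c)$ holds exactly for $i\in E$. Taking $E=\{i\}$ shows that $sb_i\ne sb_j$ for $j\neq i$. So $\{sb_1,\dots,sb_k\}$ is a $k$-element set shattered by $\varphi(ux;y)$, with parameters $(x_E,c)$. This contradicts the choice of $k$ and proves the proposition. \hfill$\square$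

\medskip
Definability of $r$ was used in Step 1 and makes $H$ definable, which is what (S3) needs; (a) was used in Step 2, (b) in Step 3, and NIP in Step 4. The next example satisfies every hypothesis except definability.

\begin{example}\label{ex:circle}
Let $\mathbb M\succ(\mathbb R,+,<,1)$. By quantifier elimination every formula is a Boolean combination of linear equations and inequalities, so the theory is NIP, as in Example~\ref{ex:Z}, and definable subsets of the line are finite unions of points and intervals. Let $G=[0,1)$ with addition modulo $1$. Call $\varepsilon$ infinitesimal if $|\varepsilon|<1/n$ for all $n$, and let $N$ consist of the $g\in G$ such that $g$ or $1-g$ is infinitesimal; its index is $|\mathbb R/\mathbb Z|$. Let $r$ be the unique global type containing $\varepsilon<x<\delta$ for all infinitesimal $\varepsilon$ and all positive non-infinitesimal $\delta$. Adding an infinitesimal preserves this family of conditions, so (a) holds, and (b) holds because $r$ contains $0<x<1/n$ for all $n$. For $p=r$ and $X=(0,1/2)$ the return set contains $0$ and not $1/2$. But $G$ is divisible and abelian, so it has no proper subgroup of finite index, and the conclusion of Proposition~\ref{prop:key} fails.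

Every member of $r$ contains an interval of length greater than some $1/n$, so it is generic and $r$ is weakly generic. The standard part of the total length is an invariant measure on $G$. So Theorem~\ref{thm:uniform}(1) fails for this definably amenable NIP group.
\end{example}

\section{Proofs of Theorems~\ref{thm:uniform} and~\ref{thm:main}}\label{sec:proofs}

From now on the theory is NIP and $G$ has dfg. By Lemma~\ref{lem:amenable} and Theorem~\ref{thm:CS}, every global weakly generic type is $G^{00}$-invariant. We want to apply Proposition~\ref{prop:key} with $N=G^{00}$. The definable type given by dfg satisfies (a), but it may lie in a nontrivial coset of $G^{00}$ and so fail (b). A translation repairs this.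

\begin{lemma}\label{lem:probe}
There is a definable global type $r$ satisfying \textup{(a)} and \textup{(b)} of Proposition~\ref{prop:key} for $N=G^{00}$.
\end{lemma}

\begin{proof}
Let $r_0$ be a global definable weakly generic type. Take a small model $M_1\supseteq A$ and $d\models r_0|M_1$, and put $r=d^{-1}r_0$. Since $\psi(x,c)\in r$ if and only if $\psi(d^{-1}x,c)\in r_0$, the type $r$ is definable over a small set. For $h\in G^{00}$ we have $dhd^{-1}\in G^{00}$ by normality, so $hr=d^{-1}(dhd^{-1})r_0=d^{-1}r_0=r$, which is (a).

For (b), write $G^{00}$ as the intersection of the $A$-definable sets $\Theta$ containing it. We show that each such $\Theta$ belongs to $r$. Otherwise $d\Theta\notin r_0$, so $G\setminus d\Theta\in r_0$, and by (S1) some realization of $r_0|M_1$ lies outside $d\Theta\supseteq dG^{00}$. This contradicts Lemma~\ref{lem:coset}, by which all realizations of $r_0|M_1$ lie in $dG^{00}$. Hence for small $B$ every realization of $r|AB$ lies in $G^{00}$, and it realizes $r|B$.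
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:uniform}]
The formula $\varphi(ux;y)$ is NIP and $G^{00}$ has small index. Proposition~\ref{prop:key}, with $N=G^{00}$ and $r$ from Lemma~\ref{lem:probe}, gives a definable subgroup $H$ of finite index such that $SH=S$ for every return set $S=\{g\in G:\varphi(gx,c)\in p\}$ of a $G^{00}$-invariant global type $p$, in particular of a global weakly generic type. The group $H$ is defined over the parameters of $r$ and need not be normal. By Lemma~\ref{lem:core} it contains an $A$-definable normal subgroup $H_\varphi$ of finite index in $G$, and $SH_\varphi=S$. This is (1).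

For (2), extend $p$ to a global weakly generic type $\hat p$ by Lemma~\ref{lem:extend}, and let $\hat S=\{g\in G:\varphi(gx,c)\in\hat p\}$. For $g\in G(M')$ the formula $\varphi(gx,c)$ is over $M'$, so $\hat S\cap G(M')$ is the set in (2). It is closed under right multiplication by $H_\varphi(M')=H_\varphi\cap G(M')$, because both $\hat S$ and $G(M')$ are.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Almost periodic types are weakly generic by Lemma~\ref{lem:closure}. Let $p\in S_G(M)$ be weakly generic and $\varphi(x,c)\in p$. The set
\[
R=\{g\in G(M):gp\in[\varphi(x,c)]\}=\{g\in G(M):\varphi(gx,c)\in p\}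
\]
contains $1$ and is a union of cosets of $H_\varphi(M)$ by Theorem~\ref{thm:uniform}(2). So $R\supseteq H_\varphi(M)$. This subgroup has finite index in $G(M)$, since $G(M)/H_\varphi(M)$ injects into $G/H_\varphi$. If $F$ is a finite set of left coset representatives, then $G(M)=FR$, and $p$ is almost periodic by Lemma~\ref{lem:return}.
\end{proof}

\begin{remark}
The proof of Theorem~\ref{thm:main} works equally with $H\cap G(M)$ in place of $H_\varphi(M)$, where $H$ is the group from Proposition~\ref{prop:key}. So Theorem~\ref{thm:BS} is needed only for the form of $H_\varphi$ in Theorem~\ref{thm:uniform} and for Theorem~\ref{thm:minimal}.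
\end{remark}

\section{The minimal subflows}\label{sec:minimal}

Let $\mathcal K$ be the family of $A$-definable normal subgroups of finite index in $G$. It is closed under finite intersections, and $G^0=\bigcap\mathcal K$ by Lemma~\ref{lem:core}. Each coset of each $K\in\mathcal K$ meets $G(M)$: if $K$ has index $m$, then $M\prec\mathbb M$ contains $m$ elements of $G$ in pairwise distinct cosets. In particular every such coset is $M$-definable. The natural map $G\to\varprojlim_{K\in\mathcal K}G/K$ has kernel $G^0$, and it is surjective, because a compatible family of cosets is a family of $M$-definable sets with the finite intersection property, to which (S1) applies. This identifies $G/G^0$ with a profinite group, in which the images of the cosets of the $K\in\mathcal K$ form a basis of clopen sets, and $G(M)$ has dense image. In Example~\ref{ex:Z}, a subgroup of index $n$ contains $nG$, which has index $n$, so $G/G^0=\widehat{\mathbb Z}$.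

\begin{proof}[Proof of Theorem~\ref{thm:minimal}]
(1) Let $\hat p$ be a global weakly generic type; one exists by dfg. We prove
\[
G^0\subseteq\mathrm{Stab}(\hat p)\subseteq G^{00}\subseteq G^0 .
\]
Let $h\in G^0$. For every $\varphi$ and $c$ the elements $h$ and $1$ lie in the same coset of $H_\varphi$, so Theorem~\ref{thm:uniform}(1) gives $\varphi(hx,c)\in\hat p\Leftrightarrow\varphi(x,c)\in\hat p$. Hence $h\hat p=\hat p$. Next let $h\hat p=\hat p$. Take a small model $M_1\supseteq A\cup\{h\}$ and $a\models\hat p|M_1$. By \eqref{eq:move}, $ha\models\hat p|M_1$, so Lemma~\ref{lem:coset} and normality give $ha\in aG^{00}=G^{00}a$, and $h\in G^{00}$. Finally, every definable subgroup of finite index is type-definable of small index and so contains $G^{00}$.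

(2) Extend $p$ to a global weakly generic $\hat p$ by Lemma~\ref{lem:extend}, and define $\pi:G/G^0\to S_G(M)$ by $\pi(gG^0)=(g\hat p)|M$. This is well defined by (1). It is $G(M)$-equivariant, since for $f\in G(M)$ and $X$ definable over $M$ we have $X\in fg\hat p$ if and only if the $M$-definable set $f^{-1}X$ lies in $g\hat p$. In particular $\pi(fG^0)=fp$ for $f\in G(M)$.

The map $\pi$ is continuous: for $c\in M$, the preimage of $[\varphi(x,c)]$ is the image of $\{g\in G:\varphi(gx,c)\in\hat p\}$, a union of cosets of $H_\varphi\in\mathcal K$ by Theorem~\ref{thm:uniform}(1), and hence is clopen.

The image of $\pi$ is $\overline{G(M)p}$. It is compact and contains $G(M)p$, so it contains the closure. Conversely $G(M)p$ is the image of a dense subset of $G/G^0$, so by continuity the image of $\pi$ lies in $\overline{G(M)p}$.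

The map $\pi$ is injective. Let $K\in\mathcal K$. The ultrafilter $\hat p$ contains exactly one of the finitely many cosets of $K$, say $aK$. Then $g\hat p$ contains the coset $gaK=gKa$, which is $M$-definable and therefore belongs to $\pi(gG^0)$. If $\pi(gG^0)=\pi(g'G^0)$, this type contains both $gKa$ and $g'Ka$, so these cosets are equal and $gK=g'K$. As this holds for all $K\in\mathcal K$, we get $gG^0=g'G^0$.

So $\pi$ is a continuous equivariant bijection from a compact space onto the Hausdorff space $\overline{G(M)p}$, hence an isomorphism of flows. Finally, a minimal subflow is the orbit closure of any of its points $q$; such a $q$ is almost periodic, hence weakly generic by Lemma~\ref{lem:closure}, and the first part of (2) applies to it.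
\end{proof}

\begin{thebibliography}{9}

\bibitem{CS}
Chernikov and Simon, \emph{Definably amenable NIP groups}, J. Amer. Math. Soc. 31 (2018).

\bibitem{Yao}
Ningyuan Yao, \emph{Definable Topological Dynamics for Trigonalizable Algebraic Groups over Qp}, arXiv:1901.09508 (2019).

\end{thebibliography}
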